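# Rigid subsets of a Cantor set whose squares are countable dense homogeneous

## 1. Generic affine homeomorphisms of a product of prime fields

The lecture turns on one Cantor set $K$ and one family of homeomorphisms of its finite powers. We build these first and then say what they are for. Throughout, $\omega=\{0,1,2,\dots\}$, $2^l$ is the set of $0$–$1$ strings of length $l$, and $t|l$ is the restriction of $t$ to its first $l$ entries.

We choose primes $q_0,q_1,\dots$ one after the other. Suppose $q_i$ is known for $i<l$. For $n\ge 1$ put $N^n_l=\prod_{i<l}\mathbb F_{q_i}^n$, a finite set whose elements we call the nodes of level $l$. Let $V_l$ be the finite set of formal symbols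
$$\mu_{ab}(n,r,\sigma),\qquad \theta_a(n,r,\sigma,u)\qquad(1\le n\le l,\ 1\le a,b\le n,\ r,u\in 2^l,\ \sigma\in N_l^n),$$
treated as independent variables. There are only finitely many nonzero $P\in\mathbb Z[V_l]$ of total degree at most $l$ with all coefficients of absolute value at most $l$. Their product is a nonzero polynomial over the infinite domain $\mathbb Z$, so there is $\gamma_l:V_l\to\mathbb Z$ at which none of them vanishes. Let $q_l$ be a prime larger than all the numbers $|P(\gamma_l)|$, and let $\overline{\gamma_l}(s)\in\mathbb F_{q_l}$ be the residue of $\gamma_l(s)$. Each integer $P(\gamma_l)$ is nonzero and smaller than $q_l$ in absolute value, so it stays nonzero modulo $q_l$.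

**Property (G).** *If $R\in\mathbb Z[Z_1,\dots,Z_s]$ is nonzero, there is $l_R$ such that for all $l\ge l_R$ and every injective assignment of $Z_1,\dots,Z_s$ to symbols in $V_l$, evaluating $R$ at the corresponding $\overline{\gamma_l}$-values gives a nonzero element of $\mathbb F_{q_l}$.*

Indeed, let $l_R$ be the maximum of the degree of $R$ and the absolute values of its coefficients. An injective assignment only renames variables, so for $l\ge l_R$ it turns $R$ into one of the polynomials $P$ considered at stage $l$.

The primes must grow for this to be possible: over a fixed field $\mathbb F_q$ the nonzero polynomial $Z^q-Z$ vanishes at every element, so (G) would fail for it.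

For $n\le l$ let $M_l(n,r,\sigma)$ be the $n\times n$ matrix over $\mathbb F_{q_l}$ with entries $\overline{\gamma_l}(\mu_{ab}(n,r,\sigma))$, and let $\Theta_l(n,r,\sigma,u)\in\mathbb F_{q_l}^n$ be the vector with coordinates $\overline{\gamma_l}(\theta_a(n,r,\sigma,u))$. The matrix is invertible, since the determinant is a polynomial of degree $n\le l$ with coefficients $\pm1$. For $n>l$ let $M_l$ be the identity matrix and $\Theta_l=0$.

Put $K=\prod_l\mathbb F_{q_l}$, a Cantor set, and identify $K^n$ with $\prod_l\mathbb F_{q_l}^n$. For $p\in K^n$ write $p(l)\in\mathbb F_{q_l}^n$ for its $l$-th level and $p|l\in N_l^n$ for its restriction. Two points *agree below $l$* if they have the same restriction to $l$.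

**Definition.** An *$n$-map of index $\iota\in2^\omega$* is a function $h:K^n\to K^n$ of the form
$$h(p)(l)=M_l(n,\iota|l,p|l)\,p(l)+v_l(p|l),\qquad v_l:N^n_l\to\mathbb F_{q_l}^n\ \text{arbitrary}.$$

Level $l$ of $h(p)$ depends only on $p|(l+1)$, so $h$ is continuous and induces maps $N^n_l\to N^n_l$. Since the matrices are invertible, a point $p$ is recovered from $h(p)$ level by level, and any prescribed value can be reached in the same way. So $h$ is a continuous bijection of a compact space, hence a homeomorphism, and the induced maps $N_l^n\to N_l^n$ are bijections. Consequently $p,s$ agree below $l$ if and only if $h(p),h(s)$ do, and in that case the translation terms at level $l$ cancel: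
$$h(p)(l)-h(s)(l)=M_l(n,\iota|l,p|l)\,(p(l)-s(l)).\tag{1}$$

**Example.** Let $h$ be a $2$-map. On levels $0$ and $1$ it only translates, by an amount that depends on the node. From level $2$ on, every entry of its matrices is nonzero, by (G) for $R=Z$. So $h$ is not a product $f_1\times f_2$: take $x\in K$ and points $y,y'$ that first differ at level $l\ge2$, with difference $\delta$. The first coordinates of $h(x,y)$ and $h(x,y')$ differ at level $l$ by $m_{12}\delta\ne0$, where $m_{12}$ is an entry of the matrix. Every input coordinate influences every output coordinate.

What is all this for? We shall build a set $X\subset K$ with only the identity as homeomorphism, while $X^2$ has so many homeomorphisms that any countable dense subset can be carried onto any other. The homeomorphisms of $X^2$ will be restrictions of $2$-maps. The free translations $v_l$ make it possible to carry one countable dense set onto another, and the generic matrices prevent a $2$-map from leaving any trace on $X$ itself.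

## 2. Countable dense homogeneity and rigidity

A *space* means a separable metrizable topological space, *countable* means at most countable, and $\mathcal H(X)$ is the group of homeomorphisms of $X$. Write $\approx$ for "homeomorphic" and $\mathfrak c=2^\omega$. A space is *zero-dimensional* if it has a base of clopen sets, and *crowded* if it has no isolated points.

**Definition.** A space $X$ is *countable dense homogeneous*, briefly $\mathsf{CDH}$, if for every pair $(A,B)$ of countable dense subsets of $X$ there is $h\in\mathcal H(X)$ with $h[A]=B$. A space is *rigid* if its only homeomorphism is the identity. A space is an *absolute Borel set*, or simply *Borel*, if it is a Borel subspace of some Polish space. A *Bernstein subset* of $K$ is a set that meets, and whose complement meets, every nonempty perfect subset of $K$.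

Classically, $2^\omega$, $\omega^\omega$ and the one-point space $1$ are $\mathsf{CDH}$. The convergent sequence $\omega+1$ is not: both $\omega$ and $\omega+1$ are countable dense subsets, and no bijection of $\omega+1$ carries one onto the other. Nevertheless $(\omega+1)\times2^\omega\approx2^\omega$, because the product is compact, zero-dimensional and crowded. So a factor of a $\mathsf{CDH}$ product need not be $\mathsf{CDH}$. Rigidity excludes $\mathsf{CDH}$ for an uncountable $X$: take $A$ countable dense and $b\in X\setminus A$; the identity does not carry $A$ onto $A\cup\{b\}$.

What if all factors are the same? Van Mill constructed a rigid continuum $X$ with $X^2\approx[0,1]^\omega$, so $X$ is not $\mathsf{CDH}$ while $X^2$ is; that $X$ is not zero-dimensional. Lawrence constructed a non-trivial rigid zero-dimensional $X$ such that $X^2$ is homogeneous. The problem, from Andrea Medini, "Products and countable dense homogeneity", arXiv:1307.0184 (2013), is this: is there a zero-dimensional space $X$ that is not $\mathsf{CDH}$ while $X^2$ is $\mathsf{CDH}$, and can $X$ be rigid? Both answers are yes, in ZFC.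

**Theorem A (ZFC).** *There is a zero-dimensional rigid space $X$ with $|X|=2^\omega$ such that $X^n$ is $\mathsf{CDH}$ for every $n\ge2$. In particular $X$ is not $\mathsf{CDH}$ while $X^2$ is $\mathsf{CDH}$.*

**Theorem B (ZFC).** *For every $m\ge2$ there is a zero-dimensional space $X$, a Bernstein subset of a Cantor set, such that*

1. *$X^n$ is $\mathsf{CDH}$ for every $n\ge m$;*
2. *if $1\le k<m$ and $h\in\mathcal H(X^k)$, then for every $p\in X^k$ the point $h(p)$ is a coordinate permutation of $p$. In particular $X$ is rigid and $X^k$ is not $\mathsf{CDH}$.*

*So $\{n\ge1:X^n\text{ is }\mathsf{CDH}\}=[m,\omega)$.*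

**Theorem C.** *If $X$ is a zero-dimensional Borel space and $X^n$ is $\mathsf{CDH}$ for some $n\ge1$, then $X$ is $\mathsf{CDH}$.*

Theorem A is the case $m=2$ of Theorem B, together with $|X|=\mathfrak c$. On a first pass one may read $m=2$ and $k=1$ everywhere.

## 3. Countable spaces and Borel spaces give no example

Let $X$ be countable. If $X$ is discrete, so is every $X^n$, and its only dense subset is the whole space; all powers are $\mathsf{CDH}$. If $X$ has a non-isolated point $p$, then $X^n$ and $X^n\setminus\{(p,\dots,p)\}$ are both countable and dense in $X^n$, and no bijection of $X^n$ carries the first onto the second; no power is $\mathsf{CDH}$. So countable spaces, such as $\omega+1$ or the rationals, do not help. Theorem C says that no Borel space helps either. Its proof uses the following theorem of Hrušák and Zamora Avilés: *a zero-dimensional Borel $\mathsf{CDH}$ space is homeomorphic to a countable disjoint sum of copies of $2^\omega$, $\omega^\omega$ and $1$.*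

**Proof of Theorem C.** We may assume $X\ne\emptyset$.

**Step 1.** *This step shows that $X$ is Polish.* The power $X^n$ is zero-dimensional and Borel, so by the theorem just quoted it is a countable sum of copies of $2^\omega,\omega^\omega,1$, and hence Polish. The diagonal map embeds $X$ as a closed subspace of $X^n$, so $X$ is Polish.

**Step 2.** *This step treats an $X$ with an isolated point $x$.* Then $X\approx\{x\}^{n-1}\times X$ is a clopen subset of $X^n$. It meets each summand in a clopen set, and nonempty clopen subsets of $2^\omega$ and $\omega^\omega$ are homeomorphic to $2^\omega$ and $\omega^\omega$ respectively. So $X$ is a countable sum of copies of $2^\omega,\omega^\omega,1$.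

**Step 3.** *This step reaches the same conclusion when $X$ is crowded.* Let $U$ be the open set of points of $X$ that have a compact neighborhood. A point of $X^n$ has a compact neighborhood if and only if all its coordinates do: products of compact neighborhoods are compact neighborhoods, and, projections being open, a compact neighborhood projects onto one. So the set of such points of $X^n$ is $U^n$. In the sum decomposition this set is the union of the summands $2^\omega$ and $1$, so $U^n$ is clopen. The preimage of $U^n$ under the diagonal map is $U$, so $U$ is clopen in $X$. Being locally compact, zero-dimensional and separable metrizable, $U$ is a countable disjoint union of nonempty compact open sets (if it is not empty), each crowded and hence a copy of $2^\omega$. The clopen set $X\setminus U$ is a zero-dimensional, nowhere locally compact Polish space, so by the theorem of Alexandrov and Urysohn it is empty or homeomorphic to $\omega^\omega$.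

**Step 4.** *This step concludes.* In both cases $X$ is a countable sum of $\mathsf{CDH}$ spaces. If $A,B$ are countable dense in such a sum, their traces on each clopen summand are countable dense there, and homeomorphisms of the summands that match the traces combine to one homeomorphism of $X$ that takes $A$ to $B$. So $X$ is $\mathsf{CDH}$. $\square$

Our $X$ therefore cannot be Borel, which suggests a transfinite construction.

## 4. Closing off under arbitrary homeomorphisms of $K^2$

Here is the natural construction for $m=2$. Build $X\subset K$ as an increasing union of $X_\alpha$, $\alpha<\mathfrak c$, each of size less than $\mathfrak c$, together with an increasing set $E_\alpha$ of points promised to stay out of $X$.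

- To make $X^2$ $\mathsf{CDH}$: whenever $A,B\subset X_\alpha^2$ are countable and dense, take a homeomorphism $h$ of $K^2$ with $h[A]=B$ (there is one, since $K^2\approx2^\omega$ is $\mathsf{CDH}$), and close $X_\alpha$ off so that $h$ maps the square of the set onto itself, now and forever.
- To make $X$ rigid: a homeomorphism of $X$ other than the identity extends, by Lavrentiev's theorem, to some $f:D\to D'$ between $G_\delta$ subsets of $K$. Kill each such $f$ by putting a point $x$ into $X$ and $f(x)$ into $E$, or vice versa.

With an arbitrary $h$ this breaks down. Suppose $A=A_0^2$, $B=B_0^2$, and we take $h=f\times f$, where $f\in\mathcal H(K)$ and $f[A_0]=B_0$. If $h$ maps $X^2$ onto itself, then $x\in X$ gives $(f(x),f(x))=h(x,x)\in X^2$, so $f(x)\in X$, and likewise for $h^{-1}$. So $f$ maps $X$ onto $X$, and if $f\ne\mathrm{id}$ then the dense set $X$ is not rigid. In the language of the construction: $f(x)$ enters with $x$, and $x$ enters with $f(x)$, so $f$ can never be killed. Moreover, even if no such $h$ is ever used, closing off under $h$ may pull a promised point of $E$ into $X$.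

So the maps must be such that (i) closing off under them, and adding a map, can be done without hitting $E$, and (ii) from the single point $f(x)$ one cannot recover $x$. For (ii), picture a $2$-map $g$ and a point $x$, with $g(x,x)=(u,w)$. To come back to $x$ through $g^{-1}$ one needs both $u$ and $w$. If $u$ and $w$ are "independent" of each other, then $u$ alone is of no use. In general, one point is too little to undo a map of arity at least $2$, and $k<m$ points are too few to undo a map of arity at least $m$. This is the mechanism; Lemma 3 makes it precise.

For (i) we use the matrices. The smallest instance: let $h$ be a $2$-map, fix $y\in K$, and write $h(x,y)=(u(x),w(x))$. How many $x$ satisfy $u(x)=x$? Suppose $x\ne x'$ both do, and $x|2=x'|2$. Let $l\ge2$ be the first level where they differ and $\delta=x(l)-x'(l)\ne0$. By (1), $u(x)(l)-u(x')(l)=m_{11}\delta$ with $m_{11}$ an entry of the matrix at the common node $(x,y)|l$. So $m_{11}\delta=\delta$ and $m_{11}=1$. But $m_{11}\ne1$ by (G) for $R=Z-1$, where $l_R=1$. So a solution $x$ is determined by $x|2$, and there are at most $q_0q_1$ solutions. In the same way, for a given $e\in K$, $u(x)=e$ would give $m_{11}=0$, and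 $u(x)=w(x)$ would give $m_{11}=m_{21}$. A coincidence excludes only few $x$ because two witnesses can be compared at their first difference, where everything is linear. The next two sections carry this out for arbitrarily long compositions.

## 5. Derivations and free tuples

Fix $m\ge 2$ from now on.

**Definition.** A *system* $\mathcal F$ is a set of maps in which each $g$ is an $n_g$-map of index $\iota_g$ with arity $n_g\ge m$, and distinct members have distinct indices. A set $Y\subset K$ is *$\mathcal F$-closed* if $g[Y^{n_g}]=Y^{n_g}$ for all $g\in\mathcal F$. For $Z\subset K$, $\mathrm{cl}_{\mathcal F}(Z)$ is the least $\mathcal F$-closed superset of $Z$.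

Being $\mathcal F$-closed means that $p\in Y^{n_g}$ if and only if $g(p)\in Y^{n_g}$, for all $g\in\mathcal F$ and $p\in K^{n_g}$. This passes to intersections and holds for $K$, so $\mathrm{cl}_{\mathcal F}(Z)$ exists. Its size is at most $|Z|+|\mathcal F|+\omega$, since it is obtained by closing off under countably many rounds of applying the maps and their inverses.

**Definition.** A *block* is a pair $b=(g,p)$ with $g\in\mathcal F$ and $p\in K^{n_g}$. Its *sides* are the tuples $p$ (domain side) and $g(p)$ (range side). A *derivation from $Z$* is a finite sequence of signed blocks $(b_1,\varepsilon_1),\dots,(b_r,\varepsilon_r)$ with $\varepsilon_j\in\{+,-\}$. The input side $in_j$ is the domain side if $\varepsilon_j=+$ and the range side if $\varepsilon_j=-$; the other side is the output side $out_j$. It is required that every coordinate of $in_j$ lies in $Z$ or is a coordinate of some $out_i$ with $i<j$. Given $Y\subset Z$, a block is *trivial over $Y$* if all coordinates of both sides lie in $Y$. A derivation is *reduced over $Y$* if its blocks are pairwise distinct and none is trivial over $Y$.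

Three bookkeeping facts will be used.

- The set $\mathrm{cl}_{\mathcal F}(Z)$ consists of $Z$ and all outputs of derivations from $Z$. Outputs clearly lie in the closure; conversely, if all coordinates of one side of a block are in $Z$ or are outputs, concatenate the derivations and append the block.
- A later repetition of a block, and any block trivial over $Y$, may be deleted without changing the set of available points ($Z$ together with the outputs). For a repetition: after the first occurrence both sides are already available. For a trivial block: its outputs lie in $Y\subset Z$. So every point of $\mathrm{cl}_{\mathcal F}(Z)\setminus Z$ is an output of a derivation from $Z$ that is reduced over $Y$.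
- If $Y$ is $\mathcal F$-closed, a block has one side with all coordinates in $Y$ if and only if both sides are so.

**Definition.** Let $Y$ be $\mathcal F$-closed and $E\cap Y=\emptyset$. A tuple $\bar x=(x_1,\dots,x_k)\in K^k$ is *free over $(Y,E)$* if for every derivation from $Y\cup\{x_1,\dots,x_k\}$ that is reduced over $Y$, the elements $x_1,\dots,x_k$ and all output coordinates (all positions in all $out_j$) are pairwise distinct and lie outside $Y\cup E$. The empty derivation is included.

If $\bar x$ is free, then $\mathrm{cl}_{\mathcal F}(Y\cup\bar x)\cap E=\emptyset$, by the second bookkeeping fact. (We write $Y\cup\bar x$ for $Y\cup\{x_1,\dots,x_k\}$.)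

**Example.** If $\mathcal F=\emptyset$, free means that the $x_i$ are distinct and outside $Y\cup E$. Now let $m=2$, $\mathcal F=\{g\}$ with $n_g=2$, $Y=\emptyset$ and $k=1$. From $x$ we can run the block $(g,(x,x))$ with sign $+$; its outputs are $u,w$ with $g(x,x)=(u,w)$. Next we can take $(x,u)$ as the range side of a block and run it with sign $-$, with outputs the coordinates of $g^{-1}(x,u)$. Running the first block again with sign $-$, from $(u,w)$ back to $(x,x)$, is a legitimate derivation but not a reduced one. That is why freeness, which forbids $x$ as an output, can hold at all.

## 6. Almost every point is free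

One algebraic fact is used twice.

**Fact (F).** *Let $L$ be a field, $Z$ an $n\times n$ matrix of independent variables over $L$, and $0\ne v\in L^n$. Then the coordinates of $Zv$ are nonconstant linear forms over $L$ in pairwise disjoint sets of elements, all these elements together being algebraically independent over $L$; the same holds for $Z^{-1}v$. Hence the coordinates are pairwise distinct and none lies in $L$.*

For $Zv$ the elements are the entries of $Z$, split into rows. For $Z^{-1}v$ they are the entries of $Z^{-1}$. These $n^2$ elements generate the field $L(Z)$, of transcendence degree $n^2$ over $L$, so they are algebraically independent.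

**Lemma 1.** *Let $Y$ be $\mathcal F$-closed, $E\cap Y=\emptyset$, and $|Y|,|E|,|\mathcal F|\le\kappa$ with $\omega\le\kappa<\mathfrak c$. Then all but at most $\kappa$ points $x\in K$ are free over $(Y,E)$.*

**Proof.**

**Step 1.** *This step reduces the lemma to counting the points that share one finite pattern of failure.* Discard the at most $\kappa$ points of $Y\cup E$. If $x\notin Y\cup E$ is not free, fix a reduced derivation that witnesses this. Its *type* records the length $r$; the maps $g_j$ and signs $\varepsilon_j$; for each input coordinate its value, if that lies in $Y$, or otherwise a pointer to $x$ or to an equal earlier output position; and one failure, of the form "position $(j,c)$ equals $y$" for a given $y\in Y\cup E$, or "$(j,c)$ equals $x$", or "$(j,c)$ equals $(j',c')$" with $(j,c)\ne(j',c')$. There are at most $\kappa$ types. So it suffices to show that each type is realized by only countably many $x$.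

Suppose, then, that one type is realized by all $x$ in an uncountable set $S$. For $x\in S$ the type and $x$ determine the derivation. Let $p_j(x)$ be the domain point of block $j$ and $D_{j,c}(x)$ the coordinate of its output side at position $c$.

**Step 2.** *This step computes formally how a change of $x$ propagates, with independent matrices.* Let $Z^1,\dots,Z^r$ be matrices of independent variables, $Z^j$ of size $n_{g_j}$. Assign $1$ to $x$ and $0$ to the constants from $Y$, and put
$$\rho_{out_j}=(Z^j)^{+1}\rho_{in_j}\ \ (\varepsilon_j=+),\qquad \rho_{out_j}=(Z^j)^{-1}\rho_{in_j}\ \ (\varepsilon_j=-),$$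
where a pointer takes the value of what it points to. We claim that all $\rho_{j,c}$, together with $0$ and $1$, are pairwise distinct. Let $L=\mathbb Q(Z^1,\dots,Z^{j-1})$, and suppose the claim holds for the blocks before $j$. As block $j$ is nontrivial and $Y$ is $\mathcal F$-closed, some coordinate of $in_j$ is not in $Y$, hence is a pointer, and its value is $1$ or an earlier $\rho_{i,c}$, which is nonzero. So $\rho_{in_j}\ne0$ in $L^{n_{g_j}}$. By (F) the coordinates of $\rho_{out_j}$ are pairwise distinct and not in $L$, whereas $0$, $1$ and all earlier $\rho_{i,c}$ are in $L$. This proves the claim.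

Put $\Delta=\prod_j\det Z^j$. All $\rho_{j,c}$ lie in $\mathbb Z[Z^1,\dots,Z^r][1/\Delta]$. So each of
$$\rho_{j,c},\qquad \rho_{j,c}-1,\qquad \rho_{j,c}-\rho_{j',c'}\quad((j,c)\ne(j',c'))\tag{2}$$
becomes a nonzero integer polynomial after multiplication by a power of $\Delta$; call it the numerator. If we substitute invertible matrices over a prime field for the $Z^j$ and the numerator does not vanish, then neither does the element of (2).

**Step 3.** *This step passes to many $x$ for which the nodes used are already separated at a fixed level.* Choose $l_0$ and an uncountable $S_1\subset S$ such that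

- $l_0\ge l_R$ for the numerators $R$ of (2), and $l_0\ge n_{g_j}$ for all $j$;
- distinct maps among the $g_j$ have indices with different restrictions to $l_0$;
- for $x\in S_1$ and $i\ne j$ with $g_i=g_j$, $p_i(x)|l_0\ne p_j(x)|l_0$;
- $x|l_0$ is the same for all $x\in S_1$.

The first two conditions hold for all large $l_0$. For the third, the blocks are distinct, so $p_i(x)\ne p_j(x)$ when $g_i=g_j$, and a suitable $l_0$ exists for each $x$. There are only countably many pairs $(l_0,x|l_0)$, so one of them serves uncountably many $x$.

**Step 4.** *This step compares two points at their first difference and reaches a contradiction.* Take $x\ne x'$ in $S_1$. Let $l$ be the first level where they differ, so $l\ge l_0$, and put $\delta=x(l)-x'(l)\ne0$. By induction on $j$, the sides of block $j$ computed from $x$ and from $x'$ agree below $l$: constants are the same, $x,x'$ agree below $l$, and maps and their inverses preserve agreement below $l$. Put $\sigma_j=p_j(x)|l=p_j(x')|l$ and $N_j=M_l(n_{g_j},\iota_{g_j}|l,\sigma_j)$. Let $\delta_{in_j},\delta_{out_j}$ be the level-$l$ differences of the sides. By (1), $\delta_{out_j}=N_j\delta_{in_j}$ if $\varepsilon_j=+$, and $\delta_{in_j}=N_j\delta_{out_j}$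 if $\varepsilon_j=-$. This is the recursion of Step 2, started with $\delta$ in place of $1$, so
$$\delta_{j,c}=\rho_{j,c}(N_1,\dots,N_r)\,\delta.$$
The triples $(n_{g_j},\iota_{g_j}|l,\sigma_j)$ are pairwise distinct: different maps have indices that differ below $l_0\le l$, and two blocks with the same map have $\sigma_i\ne\sigma_j$. So the entries of the $N_j$ are the $\overline{\gamma_l}$-values of pairwise distinct symbols of $V_l$. By (G) the elements (2) are nonzero at $(N_1,\dots,N_r)$. Hence $\delta_{j,c}\ne0$, $\delta_{j,c}\ne\delta$ and $\delta_{j,c}\ne\delta_{j',c'}$. But the recorded failure holds for both $x$ and $x'$, and subtracting at level $l$ gives $\delta_{j,c}=0$, or $\delta_{j,c}=\delta$, or $\delta_{j,c}=\delta_{j',c'}$. This is a contradiction. $\square$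

For $k\ge2$ we need free tuples; they are found one coordinate at a time.

**Corollary 2.** *In the situation of Lemma 1, if $P_1,\dots,P_k\subset K$ have size $\mathfrak c$, then some $\bar x\in\prod_iP_i$ is free over $(Y,E)$.*

**Proof.** **Step 1.** *This step chooses the coordinates.* Put $Y_0=Y$. Successively choose $x_i\in P_i$ free over $(Y_{i-1},E)$, by Lemma 1, and put $Y_i=\mathrm{cl}_{\mathcal F}(Y_{i-1}\cup\{x_i\})$, which is $\mathcal F$-closed, disjoint from $E$ and of size at most $\kappa$.

**Step 2.** *This step shows, by induction on $k$, that $\bar x$ is free over $(Y,E)$.* For $k=1$ there is nothing to do. Let $k\ge2$ and take a derivation from $Y\cup\bar x$, reduced over $Y$. Call a block inner if its sides lie in $Y_{k-1}$ (all coordinates), and outer otherwise.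

The outer blocks, in their order, form a derivation from $Y_{k-1}\cup\{x_k\}$: each input coordinate is in $Y\cup\{x_1,\dots,x_{k-1}\}\subset Y_{k-1}$, or is $x_k$, or is an inner output and so in $Y_{k-1}$, or is an earlier outer output. It is reduced over $Y_{k-1}$. As $x_k$ is free over $(Y_{k-1},E)$, the point $x_k$ and the outer outputs are pairwise distinct and outside $Y_{k-1}\cup E$.

The inputs of inner blocks lie in $Y_{k-1}$, so they are neither $x_k$ nor outer outputs. Hence the inner blocks form a derivation from $Y\cup\{x_1,\dots,x_{k-1}\}$, reduced over $Y$. By the induction hypothesis $x_1,\dots,x_{k-1}$ and the inner outputs are pairwise distinct and outside $Y\cup E$. They lie in $Y_{k-1}$, so they also differ from $x_k$ and from all outer outputs. $\square$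

## 7. Fewer than $m$ points cannot undo a block

**Lemma 3.** *Let $1\le k<m$, let $\bar x=(x_1,\dots,x_k)$ be free over $(Y,E)$, and let $z_1,\dots,z_k\in W:=\mathrm{cl}_{\mathcal F}(Y\cup\bar x)$. If $x_i\in\mathrm{cl}_{\mathcal F}(Y\cup\{z_1,\dots,z_k\})$, then $x_i\in\{z_1,\dots,z_k\}$.*

The hypothesis $k<m$ cannot be dropped. If $k=m$ and $g\in\mathcal F$ has arity $m$, put $\bar z=g(\bar x)$. Then $x_1\in\mathrm{cl}_{\mathcal F}(Y\cup\bar z)$, but $x_1\notin\{z_1,\dots,z_k\}$, because the $z_i$ are the outputs of the reduced derivation consisting of the one block $(g,\bar x)$.

**Proof.** In this proof *reduced derivation* means a derivation from $Y\cup\bar x$ that is reduced over $Y$. "Nontrivial" means nontrivial over $Y$.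

**Step 1.** *This step introduces a way to merge derivations.* For reduced derivations $d,d'$ let $d*d'$ be $d$ followed by those blocks of $d'$ that do not occur in $d$, with their signs from $d'$. This is again a reduced derivation. Only availability of inputs needs checking: an input coordinate of an appended block is in $Y\cup\bar x$ or is an output, in $d'$, of an earlier block $b'$ of $d'$. If $b'$ does not occur in $d$, it was appended earlier. If $b'$ occurs in $d$, then both of its sides are available after $d$, whatever its sign there.

**Step 2.** *This step shows that every nontrivial block with sides in $W$ occurs in some reduced derivation.* Derive all coordinates of its domain side by a reduced derivation, and append the block, with sign $+$, if it has not occurred.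

**Step 3.** *This step shows that a block has the same sign in all reduced derivations that contain it, so that blocks have an intrinsic direction.* Suppose some block has different signs in $d$ and $d'$, and let $b$ be the earliest block of $d'$ with this property. Let $O$ be the output side of $b$ in $d$, which is its input side in $d'$, and let $w$ be a coordinate of $O$. By freeness, applied to $d$, $w\notin Y\cup\bar x$. So in $d'$ the point $w$ is an output of an earlier block $b'$. The blocks of $d'$ are distinct, so $b'\ne b$. By the choice of $b$, the block $b'$ either does not occur in $d$ or has the same sign there. So in $d*d'$ the blocks $b$ and $b'$ both occur with $w$ among their outputs. This contradicts freeness.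

By Steps 2 and 3 every nontrivial block $b$ with sides in $W$ has a well-defined output side $O(b)$. By freeness the coordinates of $O(b)$ are pairwise distinct and lie outside $Y\cup\bar x$.

**Step 4.** *This step shows that for $b\ne b'$ the sides $O(b)$ and $O(b')$ have no common coordinate.* Take reduced derivations $d$ containing $b$ and $d'$ containing $b'$, and apply freeness to $d*d'$.

**Step 5.** *This step derives the lemma by following a hypothetical recovery of $x_i$ backward.* Suppose $x_i\notin\{z_1,\dots,z_k\}$ but $x_i\in\mathrm{cl}_{\mathcal F}(Y\cup\bar z)$. By freeness $x_i\notin Y$. So there is a derivation $d_0$ from $Y\cup\bar z$, reduced over $Y$, that outputs $x_i$. All its blocks have sides in $W$. Let $b_1$ be a block of $d_0$ that outputs $x_i$ in $d_0$. Since $x_i$ is not a coordinate of $O(b_1)$, the block $b_1$ is used against its direction: its input side in $d_0$ is $O(b_1)$. This side has at least $m>k$ pairwise distinct coordinates, all outside $Y$, so some coordinate $w_1$ of it is not in $Y\cup\{z_1,\dots,z_k\}$. Hence $w_1$ is output in $d_0$ by an earlier block $b_2\ne b_1$. By Step 4, $w_1$ is not a coordinate of $O(b_2)$, so the input side of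 $b_2$ in $d_0$ is again $O(b_2)$. Repeating the argument with $b_2$ in place of $b_1$, and so on, we get an infinite strictly descending sequence of positions in the finite sequence $d_0$. This is impossible. $\square$

## 8. A back-and-forth with $2^\omega$ versions

We must now add an $n$-map that carries $A$ onto $B$ and does not pull points of $E$ into the closure. The parameter that varies is now the map and no longer a point. We build one candidate $h_t$ for each $t\in2^\omega$. At nodes where the back-and-forth forces the translation we obey, and at all other nodes of level $l$ we use the generic vector labeled by $t|l$.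

**Lemma 4.** *Let $Y$ be $\mathcal F$-closed, $E\cap Y=\emptyset$, $|Y|,|E|,|\mathcal F|\le\kappa$, $\omega\le\kappa<\mathfrak c$. Let $n\ge m$, let $A,B\subset Y^n$ be countable and dense in $K^n$, and let $\iota\in2^\omega$ be an index of no member of $\mathcal F$. Then there is an $n$-map $h$ of index $\iota$ with $h[A]=B$ and $\mathrm{cl}_{\mathcal F\cup\{h\}}(Y)\cap E=\emptyset$.*

**Proof.**

**Step 1.** *This step constructs the candidates $h_t$.* Let $A=\{a^i\}_{i\in\omega}$ and $B=\{b^i\}_{i\in\omega}$, and fix $t$. We define recursively functions $v_l=v_{t,l}$ that depend only on $t|l$, and finite sets $\Phi_l=\Phi_{t,l}\subset A\times B$, increasing in $l$, with $\Phi_0=\emptyset$ and $\Phi_l$ depending only on $t|(l-1)$ for $l\ge1$. Each $\Phi_l$ is a bijection between its domain and its range. Let $H_l:N^n_l\to N^n_l$ be the bijection determined by the $v_i$ with $i<l$; for $l\ge1$ it depends only on $t|(l-1)$. We maintain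

- (a) $H_l(a|l)=b|l$ for $(a,b)\in\Phi_l$;
- (b) if $(a,b),(a',b')\in\Phi_l$ are distinct, then $a|l\ne a'|l$.

Call $\sigma\in N^n_l$ *active* if $\sigma=a|l$ for some $a\in\mathrm{dom}\,\Phi_l$; by (b) this $a$ is unique, and we say that $\sigma$ is active via $a$.

At stage $l$ define
$$v_l(\sigma)=\begin{cases}b(l)-M_l(n,\iota|l,\sigma)\,a(l)&\text{if }\sigma=a|l\text{ is active, }(a,b)\in\Phi_l,\\ \Theta_l(n,\iota|l,\sigma,t|l)&\text{if }\sigma\text{ is nonactive.}\end{cases}\tag{3}$$
This determines $H_{l+1}$, and $H_{l+1}(a|(l+1))=b|(l+1)$ for $(a,b)\in\Phi_l$. Requirement $2i$ is *ready* if $a^i\notin\mathrm{dom}\,\Phi_l$ and $a^i|l$ is nonactive. Requirement $2i+1$ is ready if $b^i\notin\mathrm{ran}\,\Phi_l$ and $H_l^{-1}(b^i|l)$ is nonactive. If none is ready, put $\Phi_{l+1}=\Phi_l$. Otherwise take the least ready one.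

- If it is $2i$, let $b$ be the first element of $B$ with $b|(l+1)=H_{l+1}(a^i|(l+1))$, and add $(a^i,b)$.
- If it is $2i+1$, let $a$ be the first element of $A$ with $H_{l+1}(a|(l+1))=b^i|(l+1)$, and add $(a,b^i)$.

Density of $A$ and $B$ gives existence. In both cases the new domain point is nonactive at level $l$; in the second case because $a|l=H_l^{-1}(b^i|l)$. So it differs below $l$ from every old domain point, which gives (b) at $l+1$ and shows that the domain point is new. Condition (a) at $l+1$ is clear. The range point is new as well. In the second case this is part of readiness. In the first case, if $b=b'$ for some $(a',b')\in\Phi_l$, then $H_{l+1}(a'|(l+1))=H_{l+1}(a^i|(l+1))$, so $a'|(l+1)=a^i|(l+1)$ and $a^i|l$ would be active. Thus $\Phi_{l+1}$ is a bijection between its domain and its range.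

Let $h_t$ be the $n$-map of index $\iota$ given by $(v_{t,l})_l$. By (a), $h_t(a)=b$ for all $(a,b)\in\bigcup_l\Phi_l$.

**Step 2.** *This step shows how a point leaves an active branch.*

**Claim 1.** *Suppose $p|l=a|l$ with $a\in\mathrm{dom}\,\Phi_l$ and $p\ne a$, and let $l'>l$ be least with $p|l'\ne a|l'$. Then $p|l''$ is active via $a$ for $l\le l''<l'$, and $p|l'$ is nonactive.*

The first part is clear. Suppose $p|l'=a'|l'$ with $a'\in\mathrm{dom}\,\Phi_{l'}$. Then $a'\ne a$ and $a'|(l'-1)=a|(l'-1)$, where $a\in\mathrm{dom}\,\Phi_{l'-1}$. If $a'\in\mathrm{dom}\,\Phi_{l'-1}$, this contradicts (b). Otherwise $a'$ was added at stage $l'-1$, so $a'|(l'-1)$ was nonactive, but it equals $a|(l'-1)$, which is active. This is a contradiction.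

It follows that every $p\notin\bigcup_l\mathrm{dom}\,\Phi_l$ is nonactive at infinitely many levels: if $p|l$ is active via $a$, then $p\ne a$ and Claim 1 gives a nonactive level $l'>l$.

**Step 3.** *This step shows that $h_t[A]=B$.* It suffices that every $a^i$ enters the domain and every $b^i$ enters the range. If some requirement is never met, consider the least such one, and let all smaller requirements be met by level $l_0$. Put $p=a^i$, respectively $p=h_t^{-1}(b^i)$. Then $p\notin\bigcup_l\mathrm{dom}\,\Phi_l$; in the second case, $(p,b)\in\Phi_l$ would give $b=h_t(p)=b^i$. So $p|l$ is nonactive for some $l\ge l_0$. In the second case $p|l=H_l^{-1}(b^i|l)$. Hence at stage $l$ the requirement is ready, and it is the least ready one, so it gets met, a contradiction.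

**Step 4.** *This step locates the first level at which $h_t$ and $h_{t'}$ differ along a given point.*

**Claim 2.** *Let $t\ne t'$ first differ at $\Delta$ and let $p\in K^n\setminus A$. Let $\ell=\ell(p;t,t')$ be the least $l\ge\Delta+1$ with $p|l$ nonactive for $t$. Then $v_{t,l}(p|l)=v_{t',l}(p|l)$ for $l<\ell$, and*
$$v_{t,\ell}(p|\ell)-v_{t',\ell}(p|\ell)=\Theta_\ell(n,\iota|\ell,p|\ell,t|\ell)-\Theta_\ell(n,\iota|\ell,p|\ell,t'|\ell),\qquad t|\ell\ne t'|\ell.$$

The level $\ell$ exists by Step 2. As $t|\Delta=t'|\Delta$, we have $v_{t,l}=v_{t',l}$ for $l\le\Delta$ and $\Phi_{t,\Delta+1}=\Phi_{t',\Delta+1}$. If $p|(\Delta+1)$ is nonactive, it is so for both $t$ and $t'$, so $\ell=\Delta+1$, and the displayed formula is (3). Otherwise $p|(\Delta+1)=a|(\Delta+1)$ for some $(a,b)\in\Phi_{t,\Delta+1}=\Phi_{t',\Delta+1}$, and $p\ne a$ because $p\notin A$. Claim 1, applied to $t$ and to $t'$, shows that $\ell$ is the least $l$ with $p|l\ne a|l$; that for both parameters $p|l$ is active via $a$ when $\Delta+1\le l<\ell$, so both translations equal $b(l)-M_l(n,\iota|l,p|l)a(l)$; and that $p|\ell$ is nonactive for both. The formula again follows from (3), and $t|\ell\ne t'|\ell$ since $\ell>\Delta$.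

**Step 5.** *This step reduces the choice of $t$ to counting parameters that share one pattern of failure.* Suppose $\mathrm{cl}_{\mathcal F\cup\{h_t\}}(Y)\cap E\ne\emptyset$. (By the hypothesis on $\iota$, $\mathcal F\cup\{h_t\}$ is a system; note that $Y$ need not be closed for it.) Since $Y\cap E=\emptyset$, some derivation from $Y$ outputs an element of $E$; fix one of minimal length $r\ge1$, with output $e\in E$. By minimality $e$ is an output of the last block, the blocks are distinct, and none is trivial over $Y$, since deleting a repetition or a trivial block keeps $e$ among the outputs. For each input coordinate not in $Y$ choose a pointer to an equal earlier output. By minimality every block $j<r$ is pointed to by some later block, since otherwise it could be deleted. Some block uses $h_t$, since otherwise $e\in\mathrm{cl}_{\mathcal F}(Y)=Y$. Finally, every block $(h_t,p)$ that occurs has $p\notin A$: if $p\in A$, then $p\in Y^n$ and $h_t(p)\in B\subset Y^n$, so the block would be trivial.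

The *type* records $r$, the maps (members of $\mathcal F$, or the symbol $h$), the signs, the constants and pointers, $e$, and the position $c^*$ of $e$ in $out_r$. There are at most $\kappa$ types. If each is realized by only countably many $t$, then, as $\kappa<\mathfrak c$, some $t$ realizes no type and $h=h_t$ is as required. So suppose one type is realized by all $t$ in an uncountable set $S$. Let $p_j(t)$ be the domain point of block $j$, let $n_j,\iota_j$ be the arity and index of its map (so $n_j=n$, $\iota_j=\iota$ if the map is $h$), and let $J\ne\emptyset$ be the set of $j$ whose map is $h$.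

**Step 6.** *This step computes formally how a change of $t$ propagates.* Fix a nonempty $J_0\subset J$; it stands for the blocks at which the two versions of $h$ differ at the critical level. Take independent variables $Z^j_{ab}$ for all $j$, and $U^j_a,U'^j_a$ for $j\in J_0$. Put $\eta^j=U^j-U'^j$ for $j\in J_0$ and $\eta^j=0$ otherwise. Assign $0$ to constants, and let
$$\rho_{out_j}=Z^j\rho_{in_j}+\eta^j\ \ (\varepsilon_j=+),\qquad\rho_{out_j}=(Z^j)^{-1}(\rho_{in_j}-\eta^j)\ \ (\varepsilon_j=-).\tag{4}$$
We claim $\rho_{r,c^*}\ne0$. Let $L$ be the field generated over $\mathbb Q$ by the variables of the blocks before $j$.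

- If $j\in J_0$ and $\varepsilon_j=+$, each coordinate of $\rho_{out_j}$ contains its own fresh variable $U^j_a$ with coefficient $1$, so it is nonzero.
- If $j\in J_0$ and $\varepsilon_j=-$, the vector $\rho_{in_j}-\eta^j$ is nonzero over $L(U^j,U'^j)$, and $Z^j$ is fresh over this field, so all coordinates of $\rho_{out_j}$ are nonzero by (F).
- If $j\notin J_0$ and $\rho_{in_j}\ne0$, all coordinates of $\rho_{out_j}$ are nonzero by (F).

Start with some $j_0\in J_0$: all coordinates of $\rho_{out_{j_0}}$ are nonzero. If $j_0<r$, some later block points to it, so that block has nonzero $\rho_{in}$, and by the three cases all coordinates of its $\rho_{out}$ are nonzero. Following such a chain of blocks, each pointing to its predecessor, we end at block $r$. So $\rho_{r,c^*}\ne0$. Its denominator is a product of powers of determinants $\det Z^j$; let the nonzero integer polynomial $R_{J_0}$ be its numerator.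

**Step 7.** *This step passes to many parameters with separated nodes.* Choose $l_0$ and an uncountable $S_1\subset S$ such that

- $l_0\ge l_{R_{J_0}}$ for all nonempty $J_0\subset J$, and $l_0\ge n_j$ for all $j$;
- the indices of different maps that occur in the type differ below $l_0$;
- for $t\in S_1$ and $i\ne j$ with the same map, $p_i(t)|l_0\ne p_j(t)|l_0$;
- $t|l_0$ is constant on $S_1$.

This is possible as in Lemma 1: $\iota$ is different from all indices of $\mathcal F$, the blocks are distinct, and there are only countably many pairs $(l_0,t|l_0)$.

Let $t\ne t'$ be in $S_1$, first differing at $\Delta\ge l_0$. Put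
$$\ell=\min_{j\in J}\ell(p_j(t);t,t')>l_0,\qquad J_0=\{j\in J:\ell(p_j(t);t,t')=\ell\}\ne\emptyset.$$

**Step 8.** *This step shows that the two computations agree below $\ell$.* We claim, by induction on $j$, that the sides of block $j$ computed for $t$ and for $t'$ agree below $\ell$. The input sides do, by the induction hypothesis. If the map is in $\mathcal F$, the output sides do as well. Let $j\in J$. By Claim 2, $v_{t,l}(p_j(t)|l)=v_{t',l}(p_j(t)|l)$ for $l<\ell$. If $\varepsilon_j=+$, then $p_j(t)$ and $p_j(t')$ agree below $\ell$, so at each level $l<\ell$ the same matrix and the same translation are applied to the same vector, and the range sides agree below $\ell$. If $\varepsilon_j=-$, the range sides agree below $\ell$, and we prove $p_j(t)|l=p_j(t')|l$ by induction on $l\le\ell$. Given a common node $\sigma=p_j(t)|l=p_j(t')|l$ with $l<\ell$, the matrices $M_l(n,\iota|l,\sigma)$ coincide and $v_{t,l}(\sigma)=v_{t',l}(\sigma)$. So equality of the range values at level $l$ gives equality of the domain values at level $l$.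

**Step 9.** *This step compares the computations at level $\ell$ and reaches a contradiction.* Put $\sigma_j=p_j(t)|\ell=p_j(t')|\ell$ and $N_j=M_\ell(n_j,\iota_j|\ell,\sigma_j)$. Consider level-$\ell$ differences, value for $t$ minus value for $t'$. Constants contribute $0$. For a map in $\mathcal F$, (1) gives $\delta_{ran}=N_j\delta_{dom}$ for the domain and range sides. For $j\in J$ the difference of translations is $v_{t,\ell}(\sigma_j)-v_{t',\ell}(\sigma_j)$, so the definition of $n$-maps gives
$$\delta_{ran}=N_j\delta_{dom}+\bigl(v_{t,\ell}(\sigma_j)-v_{t',\ell}(\sigma_j)\bigr).$$
By Claim 2 the bracket is $0$ for $j\in J\setminus J_0$, since then $\ell<\ell(p_j(t);t,t')$, and it is $\Theta_\ell(n,\iota|\ell,\sigma_j,t|\ell)-\Theta_\ell(n,\iota|\ell,\sigma_j,t'|\ell)$ for $j\in J_0$. So the differences satisfy (4) with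
$$Z^j:=N_j,\qquad U^j:=\Theta_\ell(n,\iota|\ell,\sigma_j,t|\ell),\qquad U'^j:=\Theta_\ell(n,\iota|\ell,\sigma_j,t'|\ell).$$
The triples $(n_j,\iota_j|\ell,\sigma_j)$ are pairwise distinct, as in Lemma 1, and $t|\ell\ne t'|\ell$. So the variables are assigned to pairwise distinct symbols of $V_\ell$. By (G) for $R_{J_0}$, the difference at position $(r,c^*)$ is nonzero. But both values at this position equal $e$, a contradiction. $\square$

## 9. The transfinite construction of $X$

Fix $m\ge2$ and an injective enumeration $\{\iota_\alpha:\alpha<\mathfrak c\}$ of $2^\omega$. There are three kinds of tasks.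

- (T1) $(n,A,B)$ with $n\ge m$ and $A,B$ countable dense subsets of $K^n$.
- (T2) $(k,f)$ with $1\le k<m$ and $f:D\to D'$ a homeomorphism between dense $G_\delta$ subsets of $K^k$, such that for some $p\in D$ the point $f(p)$ is not a coordinate permutation of $p$.
- (T3) $P$, a nonempty perfect subset of $K$.

For $m=2$ only $k=1$ occurs, and (T2) is about $f\ne\mathrm{id}$. There are $\mathfrak c$ tasks: a Polish space has at most $\mathfrak c$ countable subsets, $G_\delta$ subsets and closed subsets, and a homeomorphism is determined by its values on a countable dense set. List the tasks as $\langle\tau_\alpha:\alpha<\mathfrak c\rangle$ so that each appears cofinally often.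

We build increasing $X_\alpha,E_\alpha\subset K$ and systems $\mathcal F_\alpha$, each of size at most $|\alpha|+\omega$, such that $X_\alpha\cap E_\alpha=\emptyset$, $X_\alpha$ is $\mathcal F_\alpha$-closed, and all indices of members of $\mathcal F_\alpha$ are in $\{\iota_\beta:\beta<\alpha\}$. Start with empty sets and take unions at limits; the conditions survive, since a map in $\mathcal F_\alpha$ carries the relevant power of $X_\beta$ onto itself for all $\beta\ge\alpha$ reached so far. At step $\alpha$ put $\kappa=|\alpha|+\omega<\mathfrak c$, and treat $\tau_\alpha$ as follows; anything not mentioned is unchanged.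

**Step (T1).** *This step provides homeomorphisms of high powers.* If $A\cup B\subset X_\alpha^n$, apply Lemma 4 with $Y=X_\alpha$, $E=E_\alpha$, $\mathcal F=\mathcal F_\alpha$ and $\iota=\iota_\alpha$. Let $\mathcal F_{\alpha+1}=\mathcal F_\alpha\cup\{h\}$ and $X_{\alpha+1}=\mathrm{cl}_{\mathcal F_{\alpha+1}}(X_\alpha)$, which is disjoint from $E_\alpha$. Otherwise do nothing.

**Step (T2).** *This step prevents $f$ from restricting to a homeomorphism of $X^k$.* First we find many candidates. The pairs $(\bar x,\bar z)\in K^k\times K^k$ for which $\bar z$ is a coordinate permutation of $\bar x$ form a finite union of closed sets. So by continuity of $f$ there are clopen $U_i\subset K$ with $p\in U=\prod_{i\le k}U_i$ such that $f(\bar x)$ is not a coordinate permutation of $\bar x$ for any $\bar x\in U\cap D$.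

Next we show that there are Cantor sets $P_i\subset U_i$ with $\prod_iP_i\subset D$. Write $D=\bigcap_sO_s$ with $O_s$ open dense in $K^k$. Build nonempty clopen $C^i_w$ ($1\le i\le k$, $w\in2^{<\omega}$) with $C^i_\emptyset\subset U_i$; with $C^i_{w0},C^i_{w1}$ disjoint subsets of $C^i_w$; with diameters tending to $0$ as the length of $w$ grows; and with $\prod_iC^i_{w_i}\subset O_s$ for all $w_1,\dots,w_k\in2^s$. At stage $s$ we first choose the sets $C^i_w$, $w\in2^s$, so that all conditions but the last hold. We then go through the finitely many tuples $(w_1,\dots,w_k)$: the box $\prod_iC^i_{w_i}$ is open and nonempty, so it contains a nonempty clopen box inside the dense open set $O_s$, and we shrink the $C^i_{w_i}$ to its sides. Later shrinkings do not spoil what was achieved. Put $P_i=\bigcap_s\bigcup_{w\in2^s}C^i_w$. (For $k=1$ this is the familiar fact that the nonempty $G_\delta$ set $U\cap D$, dense in $U$, contains a Cantor set.)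

Each $P_i$ has size $\mathfrak c$. By Corollary 2 (Lemma 1 if $k=1$) choose $\bar x\in\prod_iP_i$ free over $(X_\alpha,E_\alpha)$ for $\mathcal F_\alpha$. Let $\bar z=f(\bar x)$ and $W=\mathrm{cl}_{\mathcal F_\alpha}(X_\alpha\cup\bar x)$, which is disjoint from $E_\alpha$.

- If some $z_i\notin W$, put $X_{\alpha+1}=W$ and $E_{\alpha+1}=E_\alpha\cup\{z_i\}$.
- If all $z_i\in W$, put $X_{\alpha+1}=\mathrm{cl}_{\mathcal F_\alpha}(X_\alpha\cup\bar z)\subset W$. We claim that some $x_i$ is not in $X_{\alpha+1}$; put $E_{\alpha+1}=E_\alpha\cup\{x_i\}$ for such an $i$. Otherwise Lemma 3, which applies as $k<m$, gives $\{x_1,\dots,x_k\}\subset\{z_1,\dots,z_k\}$. By freeness the $x_i$ are $k$ distinct points, so $\bar z$ would be a coordinate permutation of $\bar x$. This is excluded, since $\bar x\in U\cap D$.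

**Step (T3).** *This step makes $X$ a Bernstein set.* By Lemma 1 choose $x\in P$ free over $(X_\alpha,E_\alpha)$, and put $X_{\alpha+1}=\mathrm{cl}_{\mathcal F_\alpha}(X_\alpha\cup\{x\})$, which is disjoint from $E_\alpha$. As $|P|=\mathfrak c>|X_{\alpha+1}|$, we can choose $y\in P\setminus X_{\alpha+1}$; put $E_{\alpha+1}=E_\alpha\cup\{y\}$.

In every case $X_{\alpha+1}\cap E_{\alpha+1}=\emptyset$ and the sizes stay within bounds. Let $X=\bigcup_\alpha X_\alpha$ and $E=\bigcup_\alpha E_\alpha$. Then $X\cap E=\emptyset$. By (T3), $X$ and $K\setminus X$ meet every nonempty perfect subset of $K$, so $X$ is a Bernstein subset of $K$. In particular $X$ is dense in $K$. Since $K$ contains $\mathfrak c$ disjoint perfect sets, $|X|=\mathfrak c$. As a subspace of $K$, $X$ is zero-dimensional.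

## 10. Homeomorphisms of $X^n$ for $n\ge m$ and of $X^k$ for $k<m$

**Proof of Theorem B.**

**Step 1.** *This step shows that $X^n$ is $\mathsf{CDH}$ for $n\ge m$.* Let $A,B$ be countable dense in $X^n$. As $X^n$ is dense in $K^n$, they are dense in $K^n$. Only countably many points of $X$ occur as coordinates, and $\mathrm{cf}(\mathfrak c)>\omega$, so $A\cup B\subset X_\beta^n$ for some $\beta<\mathfrak c$. The task $(n,A,B)$ is $\tau_\alpha$ for some $\alpha\ge\beta$. At that step we obtained $h\in\mathcal F_{\alpha+1}$ with $h[A]=B$. For all $\gamma>\alpha$ the set $X_\gamma$ is $\mathcal F_\gamma$-closed and $h\in\mathcal F_\gamma$, so $h[X_\gamma^n]=X_\gamma^n$. Since $X^n=\bigcup_{\gamma>\alpha}X_\gamma^n$, we get $h[X^n]=X^n$. The restriction of $h$ to $X^n$ is in $\mathcal H(X^n)$ and takes $A$ to $B$.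

**Step 2.** *This step shows that for $1\le k<m$ every $h\in\mathcal H(X^k)$ only permutes coordinates, pointwise.* Suppose $h\in\mathcal H(X^k)$ and $p\in X^k$ are such that $h(p)$ is not a coordinate permutation of $p$. By Lavrentiev's theorem $h$ extends to a homeomorphism $f:D\to D'$ between $G_\delta$ subsets of $K^k$ that contain $X^k$. As $X^k$ is dense in $K^k$, so are $D$ and $D'$, and $f(p)=h(p)$. So $(k,f)$ is a task of kind (T2). When it was treated, we produced $\bar x\in D$ and $\bar z=f(\bar x)$ such that one of the following holds.

- All $x_i$ are in $X$ and some $z_i$ is in $E$. Then $h(\bar x)=f(\bar x)=\bar z\notin X^k$, a contradiction.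
- All $z_i$ are in $X$ and some $x_i$ is in $E$. As $h$ maps onto $X^k$, $\bar z=h(\bar x')=f(\bar x')$ for some $\bar x'\in X^k$. As $f$ is injective, $\bar x=\bar x'\in X^k$, which contradicts $x_i\in E$.

For $k=1$ this says that $X$ is rigid.

**Step 3.** *This step shows that $X^k$ is not $\mathsf{CDH}$ for $1\le k<m$.* Let $A\subset X^k$ be countable, dense and invariant under coordinate permutations; such an $A$ is obtained from any countable dense set by adding all coordinate permutations of its points. Since $X^k$ is uncountable, there is $b\in X^k\setminus A$. By Step 2 every $h\in\mathcal H(X^k)$ satisfies $h[A]\subset A$, so $h[A]\ne A\cup\{b\}$, although $A\cup\{b\}$ is countable and dense. Together with Step 1 this gives $\{n\ge1:X^n\text{ is }\mathsf{CDH}\}=[m,\omega)$. $\square$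

**Proof of Theorem A.** Take $m=2$. The space $X$ is zero-dimensional, $|X|=\mathfrak c=2^\omega$ by Section 9, $X$ is rigid by Step 2, $X^n$ is $\mathsf{CDH}$ for every $n\ge2$ by Step 1, and $X$ is not $\mathsf{CDH}$ by Step 3. $\square$
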